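# A ground model that its own Cohen extension cannot define

## 1. The guess that the ground is definable, tested on trivial forcing, $L(a)$ and $\mathsf{ZFC}$

Force over a model $V$ of set theory and stand inside the extension. Can you say, with one formula and one parameter, which sets were already in $V$? The answer one would first guess is yes. We make the question precise, and then test the guess.

Throughout we work in $\mathsf{ZFC}$, and $V$ is a countable transitive model (ctm) of $\mathsf{ZF}$; choice is not assumed inside $V$. Countability guarantees that generic filters over $V$ exist. Every notion of forcing has a largest element $\mathbb 1$. Names are sets of pairs (condition, name), $\check x=\{(\mathbb 1,\check y):y\in x\}$, and $\mathrm{op}(u,v)$ is the canonical name for the ordered pair of the values of $u$ and $v$, built with the condition $\mathbb 1$ only.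

**Definition (symmetric extension).** A *symmetric system* in $V$ is a triple $\mathcal S=(\mathbb P,\mathcal G,\mathcal F)\in V$ where $\mathbb P$ is a notion of forcing, $\mathcal G$ is a group of automorphisms of $\mathbb P$, and $\mathcal F$ is a filter of subgroups of $\mathcal G$ closed under conjugation. Each $\pi\in\mathcal G$ acts on names by $\pi(\dot x)=\{(\pi p,\pi(\dot y)):(p,\dot y)\in\dot x\}$. A name $\dot x$ is *symmetric* if $\{\pi\in\mathcal G:\pi(\dot x)=\dot x\}\in\mathcal F$, and *hereditarily symmetric* if it is symmetric and every name appearing in it is hereditarily symmetric. $\mathsf{HS}$ is the class of hereditarily symmetric names. For a $\mathbb P$-generic $G$ over $V$ put $V[G]_{\mathcal S}=\{\dot x^G:\dot x\in\mathsf{HS}\}$. This is a transitive model of $\mathsf{ZF}$ with $V\subseteq V[G]_{\mathcal S}\subseteq V[G]$.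

**Example.** If $\mathcal G=\{\mathrm{id}\}$ and $\mathcal F=\{\{\mathrm{id}\}\}$, every name is hereditarily symmetric and $V[G]_{\mathcal S}=V[G]$. For a less trivial case let $\mathbb P$ be the finite partial functions from $\omega\times\omega$ to $2$, adding reals $x_n$ with the obvious names $\dot x_n$. Let $\mathcal G$ be the permutations of $\omega$ that move finitely many points, acting on the first coordinate, and let $\mathcal F$ be generated by the groups $\mathrm{fix}(E)$, $E\subseteq\omega$ finite. Then $\dot x_n$ is fixed by $\mathrm{fix}(\{n\})$, and $\{(\mathbb 1,\dot x_n):n<\omega\}$ is fixed by all of $\mathcal G$; both are in $\mathsf{HS}$. But $\{(\mathbb 1,\mathrm{op}(\check n,\dot x_n)):n<\omega\}$ is not symmetric: for any finite $E$, a transposition of two points $n\ne m$ outside $E$ turns $\mathrm{op}(\check n,\dot x_n)$ into $\mathrm{op}(\check n,\dot x_m)$, which does not appear in the name.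

**Definition (definable ground).** $V$ is *definable* in $V[G]_{\mathcal S}$ if there are a formula $\varphi(x,y)$ and a parameter $a\in V[G]_{\mathcal S}$ with $V=\{x\in V[G]_{\mathcal S}:V[G]_{\mathcal S}\models\varphi(x,a)\}$. Both $\varphi$ and $a$ may depend on $V,\mathcal S,G$.

The question is whether $V$ is definable in $V[G]_{\mathcal S}$ for all $V$, $\mathcal S$, $G$. It is taken from Asaf Karagila and Jonathan Schilhan, "Towards a theory of symmetric extensions", arXiv:2602.17338 (2026), which describes the general case as an open problem. Here are the tests.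

*Trivial case.* If $G\in V$, then $V[G]_{\mathcal S}=V$, and the formula $x=x$ works.

*The case $V=L$, and more generally $V=L(a)$ with $a\in V$.* Recall that $L(a)=\bigcup_\alpha L_\alpha(a)$, where $L_0(a)$ is the transitive closure of $\{a\}$, successor steps take definable subsets, and limit steps take unions. The map $\alpha\mapsto L_\alpha(a)$ is absolute between transitive models of $\mathsf{ZF}$ containing $a$. Since $V\subseteq V[G]_{\mathcal S}\subseteq V[G]$, the ordinals of $V[G]_{\mathcal S}$ are those of $V$. So the formula "$x\in L_\alpha(a)$ for some $\alpha$" defines $V$ in $V[G]_{\mathcal S}$. No choice is used.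

*The case $V\models\mathsf{ZFC}$.* Here it is known that $V$ is definable in $V[G]_{\mathcal S}$, for every $\mathcal S$ and $G$.

So far the guess stands. The second test says what a counterexample would have to look like: it is not $L(a)$ for any set $a\in V$. Information must enter $V$ at unboundedly many levels, beyond any single parameter.

## 2. Recovering a model from its sets of ordinals, and what fails without choice

A natural way to attack the general case is to find the sets of ordinals of $V$ first, and then to recover $V$ from them. With choice, the second half is no problem.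

**Fact 2.1.** *Two transitive models $U,U'$ of $\mathsf{ZFC}$ with the same sets of ordinals are equal.* Let $x\in U$ and let $t$ be the transitive closure of $\{x\}$. In $U$ fix a bijection $f$ from $t$ to an ordinal $\gamma$, and transport $\in$ to the relation $E=\{(\alpha,\beta):f^{-1}(\alpha)\in f^{-1}(\beta)\}$. Coded by Gödel pairing, $E$ is a set of ordinals, so $E\in U'$. It is well-founded and extensional on $\gamma$, so $U'$ can form its Mostowski collapse, which is $t$. Thus $x\in t\in U'$. The other inclusion is symmetric.

The argument stops without choice at one place: "fix a bijection from $t$ to an ordinal". A model of $\mathsf{ZF}$ need not be determined by its sets of ordinals. In Section 10 we meet two different models of $\mathsf{ZF}$ with exactly the same sets of ordinals, such that the same $h$ is generic over both and the two extensions by $h$ are equal. The guess is false, already for the trivial group and Cohen forcing.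

**Theorem A.** *If there is a ctm of $\mathsf{ZF}$, then there is a ctm $V$ of $\mathsf{ZF}$ such that for every Cohen real $g$ over $V$, $V$ is not definable with parameters in $V[g]$. Here $V[g]=V[g]_{\mathcal S}$ for the symmetric system $\mathcal S=(\mathrm{Add}(\omega,1),\{\mathrm{id}\},\{\{\mathrm{id}\}\})$.*

**Theorem B.** *Let $M$ be any ctm of $\mathsf{ZFC}$ and $\kappa$ an infinite regular cardinal of $M$. There is a ctm $V\supseteq M$ with the same ordinals, $V\models\mathsf{ZF}+\mathsf{DC}_\delta$ for all $\delta<\kappa$, such that for every $\mathbb P\in M$ that is ${<}\kappa$-distributive in $M$, and every $\mathbb P$-generic $g$ over $V$ with $g\notin V$, $V$ is not definable with parameters in $V[g]$.*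

Two notions need recalling. A forcing is *${<}\kappa$-distributive* if the intersection of fewer than $\kappa$ dense open sets is dense. For $\kappa=\omega$ every forcing is; for larger $\kappa$, every forcing in which descending sequences of length ${<}\kappa$ have lower bounds is.

$\mathsf{DC}_\delta$ says: if $R$ is a relation, $X\ne\emptyset$, and for every $s\in X^{<\delta}$ there is $x\in X$ with $s\,R\,x$, then there is $f:\delta\to X$ with $(f{\restriction}\eta)\,R\,f(\eta)$ for all $\eta<\delta$. For finite $\delta$ this is provable in $\mathsf{ZF}$. For $\delta=\omega$ it gives the usual $\mathsf{DC}$: if every $x\in X$ has some $y\in X$ with $x\,S\,y$, let $s\,R\,x$ mean that $s$ is empty or its last entry is $S$-related to $x$.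

If only Theorem A interests you, read $\kappa=\omega$ and "fewer than $\kappa$" as "finitely many" throughout.

## 3. Swapping pairs along a Cohen real: one extension, two grounds

If a single formula with a single parameter defines two different models $U\ne U'$ in one model $W$, we have a contradiction. So we look for $W=U[h]=U'[h]$ with $U\neq U'$. Here is such a situation, by hand.

Let $M$ be a ctm of $\mathsf{ZFC}$. Let $F$ be the finite partial functions from $\omega\times2\times\omega$ to $2$, adding reals $x_{n,i}$ ($n<\omega$, $i<2$), and let $\mathrm{Add}(\omega,1)$ be the finite partial functions from $\omega$ to $2$, adding $c\subseteq\omega$. For $p\in F$ let $n(p)$ be the finite set of $n$ mentioned in $p$. If $n(p)\subseteq\mathrm{dom}(e)$, let $\tau_ep$ be $p$ with the entries of $x_{n,0}$ and $x_{n,1}$ exchanged whenever $e(n)=1$.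

On the dense set of pairs $(e,p)$ with $n(p)\subseteq\mathrm{dom}(e)$, the map $(e,p)\mapsto(e,\tau_ep)$ is an order-preserving involution: if $(e',p')\le(e,p)$, then $\tau_{e'}p'\le\tau_{e'}p=\tau_ep$. Hence if $(c,x)$ is generic over $M$, so is $(c,x')$, where
$$x'_{n,i}=x_{n,1-i}\ \text{ if } n\in c,\qquad x'_{n,i}=x_{n,i}\ \text{ if } n\notin c .$$
Clearly $M[x][c]=M[x'][c]$. And $M[x]\ne M[x']$: a model containing both $x$ and $x'$ can compute $c=\{n:x_{n,0}\ne x'_{n,0}\}$, but $c\notin M[x]$, since $c$ is generic over $M[x]$.

This does not yet refute anything. If $M=L$, then $M[x]=L[x]$ and $M[x']=L[x']$ are each definable, from the *different* parameters $x$ and $x'$. Two requirements emerge.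

*The flips must happen above the parameter.* We choose the parameter first and flip afterwards, so pairs must sit at a proper class of levels. We need class forcing.

*Each condition must mention few pairs.* The flip $\tau_ep$ makes sense only if one condition $e$ decides every $\nu\in n(p)$. With finite $n(p)$ this works for any forcing; with $|n(p)|<\kappa$ it works for ${<}\kappa$-distributive forcing. So supports must have size ${<}\kappa$ even though there is a proper class of coordinates.

These two requirements together destroy the Power Set axiom, if we do nothing else. Suppose coordinates at unboundedly many levels $\mu$ are used, with supports of size ${<}\kappa$, and let $x_{\mu,\xi}$ ($\xi<\kappa$) be generic sequences at level $\mu$. Then $\{\xi<\kappa:x_{\mu,\xi}(0)=1\}$ is a subset of $\kappa$ which is not in the extension by the levels below $\mu$: given a set $b$ in that extension and a condition, some $\xi$ is not mentioned at level $\mu$, and we may choose $x_{\mu,\xi}(0)$ to disagree with $b$ at $\xi$. So every level adds a new subset of $\kappa$, and in the union of the extensions by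 the levels below $\lambda$, over all $\lambda$, the subsets of $\kappa$ do not form a set.

The way past this is to keep the class forcing with its small supports, and to pass to a symmetric submodel. Each pair is replaced by $\kappa$ many interchangeable copies, indexed by $\xi<\kappa$, and names must be invariant under permutations of the copies. A subset of a given set will then depend on few coordinates at high levels, and if those are sufficiently closed, Power Set survives. The flips exchange the two members of each pair, the permutations exchange pairs; the two operations commute. That is what lets the flip argument live inside the symmetric model.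

## 4. Definability of the ground as a statement about one condition

**Purpose.** Two things are needed before we build the model: the statement "the ground is definable by $\varphi$" must be expressed as a first-order statement *inside the ground*, so that it can be forced; and we need to know when a generic filter avoids the ground.

Let $\mathbb P$ be a forcing. Call $e\in\mathbb P$ an *atom* if all extensions of $e$ are pairwise compatible. In the trivial forcing the one condition is an atom; $\mathrm{Add}(\omega,1)$ has no atoms.

**(4.1)** *If $d$ has no atom below it (itself included) and $h\ni d$ is $\mathbb P$-generic over a transitive model $U\ni\mathbb P$ of $\mathsf{ZF}$, then $h\notin U$.* Each $e\le d$ has two incompatible extensions, and they are not both in $h$. So $\mathbb P\setminus h$ is dense below $d$. If $h\in U$, then $h$ would have to meet $\mathbb P\setminus h$.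

**(4.2)** *Let $U\ni\mathbb P$ be a transitive model of $\mathsf{ZF}$ and $g$ a $\mathbb P$-generic filter over $U$ with $g\notin U$. Then some element of $g$ has no atom below it.* First, $g$ contains no atom. Suppose $e\in g$ is one; we claim $g=\{x:x\text{ compatible with }e\}$, which gives $g\in U$. The inclusion $\subseteq$ is clear. If $z\le x,e$, then by genericity there is $y\in g$ with $y\le e$ and either $y\le x$ or $y\perp x$. As $e$ is an atom, $y$ and $z$ are compatible, so $y\not\perp x$; hence $y\le x$ and $x\in g$. Next, the set of conditions that are atoms or have no atom below them is dense, because a condition with an atom below it can be extended to that atom. So $g$ meets this set, and not in an atom.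

Now fix a formula $\varphi(x,y)$. Let $\Psi(d,\dot a,\mathbb P)$ be the conjunction of: $\dot a$ is a $\mathbb P$-name and $d\in\mathbb P$; and

* (i) for all $y$, $d\Vdash_{\mathbb P}\varphi(\check y,\dot a)$;
* (ii) for every $\mathbb P$-name $\dot x$ and every $e'\le d$ with $e'\Vdash_{\mathbb P}\varphi(\dot x,\dot a)$ there are $e''\le e'$ and $y$ with $e''\Vdash_{\mathbb P}\dot x=\check y$.

Since the forcing relation for the fixed formula $\varphi$ is definable, $\Psi$ is first-order. Let $U\ni\mathbb P$ be a ctm of $\mathsf{ZF}$, $h$ a $\mathbb P$-generic filter over $U$, and $\dot a\in U$ a $\mathbb P$-name. The forcing theorem for set forcing needs no choice in $U$.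

**(4.3)** *If $d\in h$ and $U\models\Psi(d,\dot a,\mathbb P)$, then $U=\{x\in U[h]:U[h]\models\varphi(x,\dot a^h)\}$.* The inclusion $\subseteq$ is (i). Conversely, if $U[h]\models\varphi(\dot x^h,\dot a^h)$, some $e'\in h$ with $e'\le d$ forces $\varphi(\dot x,\dot a)$. By (ii), applied to all extensions of $e'$, the conditions $e''$ with $e''\Vdash\dot x=\check y$ for some $y\in U$ are dense below $e'$. So $h$ contains one, and $\dot x^h\in U$.

**(4.4)** *If $U=\{x\in U[h]:U[h]\models\varphi(x,\dot a^h)\}$, then $U\models\Psi(d,\dot a,\mathbb P)$ for some $d\in h$, and hence for all smaller elements of $h$.* The set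
$$\{e:\forall y\ e\Vdash\varphi(\check y,\dot a)\}\cup\{e:\exists y\ e\Vdash\neg\varphi(\check y,\dot a)\}$$
is in $U$. It is dense: if $e$ is not in the first part, then $e\not\Vdash\varphi(\check y,\dot a)$ for some $y$, and some extension of $e$ forces $\neg\varphi(\check y,\dot a)$. The filter $h$ cannot meet the second part, as all $y\in U$ satisfy $\varphi(y,\dot a^h)$ in $U[h]$. So some $d_1\in h$ satisfies (i).

Next consider the set of $e$ such that (ii) holds for $e$, or there is a name $\dot x$ with $e\Vdash\varphi(\dot x,\dot a)$ and $e\Vdash\dot x\ne\check y$ for all $y$. It is in $U$ and dense: if (ii) fails for $e$, witnessed by $e'\le e$ and $\dot x$, then no $e''\le e'$ forces $\dot x=\check y$ for any $y$, so $e'$ satisfies the second alternative. If $h$ contained some $e$ of the second kind, then $\dot x^h\notin U$ would satisfy $\varphi(\cdot,\dot a^h)$, contrary to hypothesis. So some $d_2\in h$ satisfies (ii). Both (i) and (ii) pass to smaller conditions; take $d\in h$ below $d_1$ and $d_2$.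

## 5. The class forcing $Q$ and the permutations of its copies

Fix $M$ and $\kappa$ as in Theorem B. We work in $M$; "class" means definable over $M$ with parameters.

**The levels.** Let $C$ be the class of all $\rho^+$ where $\rho>\kappa$ is a strong limit cardinal of cofinality $\ge\kappa$. Elements of $C$ are regular and greater than $\kappa$. $C$ is a proper class: $\alpha+\kappa$ is a limit ordinal of cofinality $\kappa$, so $\beth_{\alpha+\kappa}$ is a strong limit of cofinality $\kappa$, and $(\beth_{\alpha+\kappa})^+\in C$ whenever $\beth_{\alpha+\kappa}>\kappa$. Put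
$$I=\{(\mu,\nu,\xi):\mu\in C,\ \nu<\mu,\ \xi<\kappa\},\qquad I_{<\lambda}=\{(\mu,\nu,\xi)\in I:\mu<\lambda\}.$$
Think of $\mu$ as the level, $\nu$ as the place at that level (later it will be a condition of $\mathbb P$), and $\xi$ as the number of the copy.

**The conditions.** $Q$ consists of the partial functions $p$ with $\mathrm{dom}(p)\subseteq I\times2$, $|\mathrm{dom}(p)|<\kappa$ and $p(\mu,\nu,\xi,i)\in{}^{<\mu}2$. Put $q\le p$ iff $\mathrm{dom}(q)\supseteq\mathrm{dom}(p)$ and $q(c)\supseteq p(c)$ for all $c\in\mathrm{dom}(p)$. The largest element is $\emptyset$. For $J\subseteq I$ write $p{\restriction}J=p{\restriction}(J\times2)$. Let $\mathrm{supp}(p)=\{\iota\in I:\exists i\,(\iota,i)\in\mathrm{dom}(p)\}$, let $Q_{<\lambda}=\{p:\mathrm{supp}(p)\subseteq I_{<\lambda}\}$, which is a set, and write $p{\restriction}\lambda=p{\restriction}I_{<\lambda}$.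

**(5.1)** *If $\theta=\rho^+\in C$, then $|Q_{<\theta}|\le\rho<\theta$.* Let $\mu=\sigma^+\in C\cap\theta$. Then $\mu\le\rho$, and $\mu\ne\rho$ because $\rho$ is a limit cardinal; so $\mu<\rho$ and $|{}^{<\mu}2|\le\sigma^+\cdot2^\sigma=2^\sigma<\rho$. Hence there are at most $\rho$ coordinates and at most $\rho$ possible values. If $\eta<\kappa\le\mathrm{cf}(\rho)$, every function $\eta\to\rho$ is bounded, so $\rho^\eta\le\rho\cdot\sup_{\sigma<\rho}\sigma^\eta\le\rho$, using that $\rho$ is a strong limit. Thus $|Q_{<\theta}|\le\rho^{<\kappa}=\rho$.

**The group.** $\mathcal G$ is the group of bijections $\pi$ of $I$ of the form $\pi(\mu,\nu,\xi)=(\mu,\nu,\pi_{\mu,\nu}(\xi))$ that move fewer than $\kappa$ elements of $I$ (each is coded as a set). It acts on $Q$ by automorphisms, $(\pi p)(\pi(\iota),i)=p(\iota,i)$; the *same* permutation is used for $i=0$ and $i=1$. For $E\subseteq I$ with $|E|<\kappa$ let $\mathrm{fix}(E)=\{\pi\in\mathcal G:\pi{\restriction}E=\mathrm{id}\}$. A $Q$-name $\dot x\in M$ is *supported by* $E$ if $\pi\dot x=\dot x$ for all $\pi\in\mathrm{fix}(E)$. $\mathsf{HS}$ is now the class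 of names hereditarily having a support of size $<\kappa$, and $\mathsf{HS}_{<\lambda}$ is the class of those that are $Q_{<\lambda}$-names.

If $E$ supports $\dot x$, then $\pi E$ supports $\pi\dot x$: for $\sigma\in\mathrm{fix}(\pi E)$ we have $\pi^{-1}\sigma\pi\in\mathrm{fix}(E)$. So $\mathcal G$ acts on $\mathsf{HS}$ by bijections.

**Example 5.2.** Fix $\mu\in C$. For $\nu<\mu$, $\xi<\kappa$, $i<2$ let
$$\dot x_{\nu,\xi,i}=\{(p,\mathrm{op}(\check\beta,\check\jmath)):\mathrm{dom}(p)=\{(\mu,\nu,\xi,i)\},\ p(\mu,\nu,\xi,i)(\beta)=j\}.$$
It names the generic sequence at coordinate $(\mu,\nu,\xi,i)$. A permutation changes only the coordinate, so $\pi\dot x_{\nu,\xi,i}=\dot x_{\nu,\pi_{\mu,\nu}(\xi),i}$, and $\{(\mu,\nu,\xi)\}$ is a support. For $\chi\le\mu$ the name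
$$\dot A=\{(\emptyset,\mathrm{op}(\check\nu,\mathrm{op}(\dot x_{\nu,\xi,0},\dot x_{\nu,\xi,1}))):\nu<\chi,\ \xi<\kappa\}$$
is fixed by all of $\mathcal G$, so $\dot A\in\mathsf{HS}$: for each $\nu$ we have, without an enumeration, the set of all *ordered* pairs at $\nu$. By contrast, $\{(\emptyset,\mathrm{op}(\check\xi,\dot x_{\nu,\xi,0})):\xi<\kappa\}$ has no support $E$ of size $<\kappa$: exchange two copies $\xi\ne\xi'$ with $(\mu,\nu,\xi),(\mu,\nu,\xi')\notin E$.

**Set-sized pieces are symmetric systems.** The action of $\pi$ on $Q_{<\lambda}$-names depends only on $\pi{\restriction}I_{<\lambda}$. So a name in $\mathsf{HS}_{<\lambda}$ supported by $E$ is also supported by $E\cap I_{<\lambda}$: given $\pi\in\mathrm{fix}(E\cap I_{<\lambda})$, replace it by the map that equals $\pi$ on $I_{<\lambda}$ and the identity elsewhere; this map is in $\mathrm{fix}(E)$ and acts the same way on the name. Hence $\mathsf{HS}_{<\lambda}$ is the class of hereditarily symmetric names of the set symmetric system with forcing $Q_{<\lambda}$, group $\{\pi\in\mathcal G:\pi=\mathrm{id}\text{ off }I_{<\lambda}\}$, and the filter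 generated by the restrictions of the groups $\mathrm{fix}(E)$, $E\subseteq I_{<\lambda}$, $|E|<\kappa$. The filter is normal because $\pi\,\mathrm{fix}(E)\pi^{-1}=\mathrm{fix}(\pi E)$.

**Generics and the model.** $G\subseteq Q$ is *$Q$-generic over $M$* if it is a filter meeting every dense subclass of $Q$ that is definable over $M$ with parameters. There are countably many such classes, so generics exist below every condition. Let $G_{<\lambda}=G\cap Q_{<\lambda}$. This is $Q_{<\lambda}$-generic over $M$. It is a filter on $Q_{<\lambda}$, because $p\in G$ implies $p{\restriction}\lambda\in G$ (as $p\le p{\restriction}\lambda$). And if $D\subseteq Q_{<\lambda}$ is dense, then $\{p:p{\restriction}\lambda\in D\}$ is dense in $Q$: given $p$, take $t\in D$ below $p{\restriction}\lambda$ and form $t\cup p{\restriction}(I\setminus I_{<\lambda})$. Put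
$$N_{<\lambda}=\{\dot x^G:\dot x\in\mathsf{HS}_{<\lambda}\},\qquad V_G=\bigcup_\lambda N_{<\lambda}=\{\dot x^G:\dot x\in\mathsf{HS}\}.$$
Each $N_{<\lambda}$ is a symmetric extension of $M$, so it is a transitive model of $\mathsf{ZF}$ with $M\subseteq N_{<\lambda}\subseteq M[G_{<\lambda}]$. The $N_{<\lambda}$ increase with $\lambda$. So $V_G$ is countable and transitive, contains $M$, and has the same ordinals as $M$.

## 6. The forcing relation for $V_G$, and homogeneity above a level

**Purpose.** $Q$ is a proper class, so the forcing theorem is not automatic. It works here because atomic statements about names in $\mathsf{HS}_{<\lambda}$ are decided in the set forcing $Q_{<\lambda}$.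

For $\dot x,\dot y\in\mathsf{HS}$ let $p\Vdash\dot x\in\dot y$ (likewise $\dot x=\dot y$) iff $p{\restriction}\lambda\Vdash_{Q_{<\lambda}}\dot x\in\dot y$ for any $\lambda$ with $\dot x,\dot y\in\mathsf{HS}_{<\lambda}$.

This does not depend on $\lambda$. Let $\lambda<\lambda'$; a $Q_{<\lambda'}$-generic restricts to a $Q_{<\lambda}$-generic giving these names the same values. So if $p{\restriction}\lambda$ forces the statement for $Q_{<\lambda}$, then $p{\restriction}\lambda'$ forces it for $Q_{<\lambda'}$. If $p{\restriction}\lambda$ does not force it, some $r\le p{\restriction}\lambda$ in $Q_{<\lambda}$ forces the negation, and then $r\cup p{\restriction}(I_{<\lambda'}\setminus I_{<\lambda})\le p{\restriction}\lambda'$ forces the negation for $Q_{<\lambda'}$.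

For other formulas: $p\Vdash\varphi\wedge\psi$ iff $p$ forces both; $p\Vdash\neg\varphi$ iff no $q\le p$ forces $\varphi$; $p\Vdash\forall x\,\varphi$ iff $p\Vdash\varphi(\dot x)$ for all $\dot x\in\mathsf{HS}$. For each formula this is definable over $M$. We say that $p$ *decides* $\varphi$ if it forces $\varphi$ or $\neg\varphi$.

**Lemma 6.1.** *The following hold for all formulas.*

* (a) *If $q\le p\Vdash\varphi$, then $q\Vdash\varphi$.*
* (b) *If the conditions forcing $\varphi$ are dense below $p$, then $p\Vdash\varphi$.*
* (c) (Truth) *$V_G\models\varphi(\dot x^G,\dots)$ iff some $p\in G$ forces $\varphi(\dot x,\dots)$.*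
* (d) (Symmetry) *For $\pi\in\mathcal G$: $p\Vdash\varphi(\dot x,\dots)$ iff $\pi p\Vdash\varphi(\pi\dot x,\dots)$.*

*Proof.* Each part is by induction on formulas.

(a) Atomic: $q{\restriction}\lambda\le p{\restriction}\lambda$. For $\neg$ use transitivity of $\le$. For $\wedge,\forall$ use the induction hypothesis.

(b) Atomic: let $r\le p{\restriction}\lambda$ in $Q_{<\lambda}$. Then $r\cup p{\restriction}(I\setminus I_{<\lambda})\le p$, and it has an extension $q\Vdash\varphi$; so $q{\restriction}\lambda\le r$ forces $\varphi$. As $r$ was arbitrary, $p{\restriction}\lambda\Vdash_{Q_{<\lambda}}\varphi$. For $\neg\varphi$: if some $r\le p$ forced $\varphi$, some $q\le r$ would force $\neg\varphi$ and, by (a), $\varphi$; contradiction. For $\varphi\wedge\psi$: the conditions forcing $\varphi$ are dense below $p$, and so are those forcing $\psi$; apply the induction hypothesis to each. For $\forall x\varphi$: the same for each instance $\varphi(\dot x)$.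

(c) Atomic: this is the forcing theorem for $G_{<\lambda}$, since $p\in G$ implies $p{\restriction}\lambda\in G_{<\lambda}$. For $\wedge$: $G$ is directed; use (a). For $\neg\varphi$: by definition, the class of conditions deciding $\varphi$ is dense, and by directedness and (a) no two elements of $G$ force $\varphi$ and $\neg\varphi$ respectively. So exactly one of the two is forced by an element of $G$, and the case follows from the one for $\varphi$. For $\forall x\varphi$: if $p\in G$ forces it, then $p$ forces every instance, and all instances hold. Conversely, the class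
$$\{q:q\Vdash\forall x\varphi\}\cup\{q:\exists\dot x\in\mathsf{HS}\ \ q\Vdash\neg\varphi(\dot x)\}$$
is dense: if $p\not\Vdash\forall x\varphi$, then $p\not\Vdash\varphi(\dot x)$ for some $\dot x$, and by (b) some $q\le p$ has no extension forcing $\varphi(\dot x)$, that is, $q\Vdash\neg\varphi(\dot x)$. If $V_G\models\forall x\varphi$, then $G$ cannot meet the second part, so it meets the first.

(d) Atomic: $\pi$ induces an automorphism of $Q_{<\lambda}$ lying in $M$, and $(\pi p){\restriction}\lambda=\pi(p{\restriction}\lambda)$; use the symmetry lemma for set forcing. For $\wedge$ it is clear, for $\neg$ it holds because $\pi$ is an automorphism of $Q$, and for $\forall$ because $\dot x\mapsto\pi\dot x$ is a bijection of $\mathsf{HS}$. $\square$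

**Lemma 6.2 (homogeneity).** *Let $J=I_{<\lambda}\cup E$ with $|E|<\kappa$.*

* (i) *If $p\in Q$ and $q\le p{\restriction}J$, there is $\pi\in\mathcal G$ with $\pi{\restriction}J=\mathrm{id}$ and $\pi p$ compatible with $q$.*
* (ii) *If all names in $\varphi$ are fixed by every $\pi\in\mathcal G$ with $\pi{\restriction}J=\mathrm{id}$, and $p\Vdash\varphi$, then $p{\restriction}J\Vdash\varphi$.*

*Proof.* (i) We move the part of $p$ outside $J$ to fresh copies. There are fewer than $\kappa$ pairs $(\mu,\nu)$ such that $\mathrm{supp}(p)\setminus J$ meets $\{(\mu,\nu)\}\times\kappa$, and each has $\mu\ge\lambda$. For each, swap this intersection with an equinumerous subset of $\{(\mu,\nu)\}\times\kappa$ disjoint from $\mathrm{supp}(p)\cup\mathrm{supp}(q)\cup E$. There is room, since the sets to be avoided have size $<\kappa$. The resulting $\pi$ moves at most twice $|\mathrm{supp}(p)|$ points if $\mathrm{supp}(p)$ is finite, and at most $|\mathrm{supp}(p)|$ otherwise; in either case fewer than $\kappa$. It is the identity on $J$, because all points moved have $\mu\ge\lambda$ and lie outside $E$. On $J$, $\pi p$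 agrees with $p{\restriction}J\ge q$; off $J$, $\mathrm{supp}(\pi p)$ is disjoint from $\mathrm{supp}(q)$. So $q\cup(\pi p){\restriction}(I\setminus J)$ is a common extension of $q$ and $\pi p$.

(ii) Let $q\le p{\restriction}J$ and take $\pi$ from (i). By Lemma 6.1(d), $\pi p\Vdash\varphi$ with the same names, so by (a) a common extension of $\pi p$ and $q$ forces $\varphi$. Thus the conditions forcing $\varphi$ are dense below $p{\restriction}J$; apply (b). $\square$

## 7. $V_G$ satisfies $\mathsf{ZF}$: small supports and closed high levels give Power Set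

**Proposition 7.1.** *$V_G\models\mathsf{ZF}$ for every $Q$-generic $G$ over $M$.*

Write $V=V_G$. Extensionality, Foundation, Infinity, Pairing and Union hold because $V$ is an increasing union of transitive models of $\mathsf{ZF}$. For a name $\dot X$ let $\mathrm{dom}(\dot X)$ be the set of names $\dot y$ with $(p,\dot y)\in\dot X$ for some $p$.

**Step 1: Separation.** The purpose is to see that a formula about $\mathsf{HS}_{<\lambda}$-names, though it quantifies over all of $V$, is already decided by the part of $G$ below $\lambda$. Let $\dot X,\dot a\in\mathsf{HS}_{<\lambda}$ and put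
$$\dot B=\{(p,\dot y):p\in Q_{<\lambda},\ \dot y\in\mathrm{dom}(\dot X),\ p\Vdash\dot y\in\dot X\wedge\varphi(\dot y,\dot a)\}\in M.$$
If $\pi$ fixes $\dot X$ and $\dot a$, it permutes $\mathrm{dom}(\dot X)$ and $Q_{<\lambda}$, and by Lemma 6.1(d) it fixes $\dot B$. So the union of supports of $\dot X$ and $\dot a$ supports $\dot B$, and $\dot B\in\mathsf{HS}$. By Truth, $\dot B^G\subseteq\{y\in\dot X^G:V\models\varphi(y,\dot a^G)\}$. Conversely, let $y=\dot y^G$, $\dot y\in\mathrm{dom}(\dot X)$, be in the right-hand side. Some $p\in G$ forces $\dot y\in\dot X\wedge\varphi(\dot y,\dot a)$. By Lemma 6.2(ii) with $J=I_{<\lambda}$, so does $p{\restriction}\lambda\in G$. Hence $y\in\dot B^G$.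

**Step 2: Collection.** The purpose is to bound witnesses, using Collection in $M$ and closing off under $\mathcal G$. Let $\dot X,\dot a\in\mathsf{HS}_{<\lambda}$, $X=\dot X^G$, $a=\dot a^G$, and suppose $V\models\forall y\in X\,\exists z\,\varphi(y,z,a)$. By Collection in $M$ there is a set $T\in M$ of pairs $(p,\dot z)\in Q\times\mathsf{HS}$ such that for all $\dot y\in\mathrm{dom}(\dot X)$ and $r\in Q_{<\lambda}$: if there is any $(p,\dot z)\in Q\times\mathsf{HS}$ with $p{\restriction}\lambda=r$ and $p\Vdash\varphi(\dot y,\dot z,\dot a)$, then there is one in $T$.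

Let $T_1=\{\pi\dot z:(p,\dot z)\in T,\ \pi\in\mathcal G\}$. This is a set: all the names in question are $Q_{<\lambda'}$-names for one $\lambda'$, and only $\pi{\restriction}I_{<\lambda'}$ matters. It is closed under $\mathcal G$, so $\dot Z=\{(\emptyset,w):w\in T_1\}$ is fixed by $\mathcal G$ and is in $\mathsf{HS}$.

We check that $\dot Z^G$ contains a witness for each $y=\dot y^G\in X$, $\dot y\in\mathrm{dom}(\dot X)$. Some $p_0\in G$ and $\dot z_0\in\mathsf{HS}$ satisfy $p_0\Vdash\varphi(\dot y,\dot z_0,\dot a)$. Let $r=p_0{\restriction}\lambda\in G$ and choose $(p,\dot z)\in T$ for $(\dot y,r)$. By Lemma 6.2(i) with $J=I_{<\lambda}$, every $q\le r=p{\restriction}\lambda$ is compatible with some $\pi p$ where $\pi{\restriction}I_{<\lambda}=\mathrm{id}$. So the class of conditions below some such $\pi p$ is dense below $r$, and some such $\pi p$ is in $G$. By Lemma 6.1(d), $\pi p\Vdash\varphi(\dot y,\pi\dot z,\dot a)$, since $\pi$ fixes the $Q_{<\lambda}$-names $\dot y$ and $\dot a$. As $\pi\dot z\in T_1$, we are done.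

**Step 3: Power Set.** The purpose is to show that the subsets of a given $X$ all appear by one stage $N_{<\theta}$. A subset of $X$ may have a name using coordinates above $\theta$, but fewer than $\kappa$ of them, and these are ${<}\theta$-closed; so one condition on these coordinates settles everything that matters.

Let $X=\dot X^G$, $\dot X\in\mathsf{HS}_{<\lambda}$, supported by $E_X\subseteq I_{<\lambda}$, $|E_X|<\kappa$. Choose $\theta\in C$ with $\theta>\lambda$ and $\theta>|\mathrm{dom}(\dot X)|^M$. We show $\mathcal P(X)\cap V\subseteq N_{<\theta}$; then $\mathcal P(X)\cap V=\mathcal P(X)^{N_{<\theta}}\in V$.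

Let $B=\dot B^G\subseteq X$ with $\dot B\in\mathsf{HS}$ supported by $E$, $|E|<\kappa$. Put $E_0=E\cap I_{<\theta}$ and $E_1=E\setminus E_0$, and let $R=\{r\in Q:\mathrm{supp}(r)\subseteq E_1\}$. Descending sequences in $R$ of length $<\theta$ have lower bounds, namely coordinatewise unions: the domain is contained in $E_1\times2$, which has size $<\kappa$, and every $\mu$ occurring in $E_1$ is regular and $\ge\theta$, so a union of fewer than $\theta$ many increasing elements of ${}^{<\mu}2$ is in ${}^{<\mu}2$. Let $D$ be the set of $r\in R$ such that for every $\dot y\in\mathrm{dom}(\dot X)$ the set $\{t\in Q_{<\theta}:t\cup r\text{ decides }\dot y\in\dot B\}$ is dense in $Q_{<\theta}$.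

*$D$ is dense in $R$.* By (5.1) we can enumerate, in $M$, the set $\mathrm{dom}(\dot X)\times Q_{<\theta}$ as $(\dot y_\eta,s_\eta)_{\eta<\gamma}$ with $\gamma<\theta$. Starting from any $r_0\in R$, build a descending sequence $(r_\eta)_{\eta\le\gamma}$ in $R$, with coordinatewise unions at limits. Given $r_\eta$, some $p\le s_\eta\cup r_\eta$ decides $\dot y_\eta\in\dot B$. Let $J=I_{<\theta}\cup E=I_{<\theta}\cup E_1$. The names $\dot y_\eta$ and $\dot B$ are fixed by every $\pi$ that is the identity on $J$. So by Lemma 6.2(ii), $p{\restriction}J=t\cup r$ also decides $\dot y_\eta\in\dot B$, where $t=p{\restriction}I_{<\theta}\le s_\eta$ and $r=p{\restriction}E_1\le r_\eta$. Let $r_{\eta+1}=r$. At the end $r_\gamma\in D$: given $\dot y$ and $s\in Q_{<\theta}$, look at the $\eta$ with $(\dot y_\eta,s_\eta)=(\dot y,s)$. The $t\le s$ found there is such that $t\cup r_{\eta+1}$, and hence $t\cup r_\gamma$, decides $\dot y\in\dot B$.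

*Pulling $B$ down.* The class $\{p:p{\restriction}E_1\in D\}$ is dense in $Q$, so there is $r\in D\cap G$. Let
$$\dot B_1=\{(t,\dot y):t\in Q_{<\theta},\ \dot y\in\mathrm{dom}(\dot X),\ t\cup r\Vdash\dot y\in\dot B\}.$$
It is supported by $E_0\cup E_X$. Indeed, since $\dot B_1$ is a $Q_{<\theta}$-name, we need only consider $\pi\in\mathrm{fix}(E_0\cup E_X)$ that are the identity off $I_{<\theta}$. Such a $\pi$ fixes $E_1$ pointwise, so $\pi\dot B=\dot B$, $\pi r=r$ and $\pi\dot X=\dot X$; by Lemma 6.1(d), $\pi\dot B_1=\dot B_1$. So $\dot B_1\in\mathsf{HS}_{<\theta}$.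

Finally $\dot B_1^G=B$. If $(t,\dot y)\in\dot B_1$ and $t\in G$, then $t\cup r\in G$: a common extension of $t$ and $r$ in $G$ is below $t\cup r$. So $\dot y^G\in B$. Conversely, let $y\in B$, $y=\dot y^G$ with $\dot y\in\mathrm{dom}(\dot X)$. As $r\in D$, some $t\in G_{<\theta}$ is such that $t\cup r$ decides $\dot y\in\dot B$. The decision is positive, since $t\cup r\in G$. So $y\in\dot B_1^G$, and $B\in N_{<\theta}$. $\square$

## 8. Dependent choice below $\kappa$

**Proposition 8.1.** *$V_G\models\mathsf{DC}_\delta$ for all $\delta<\kappa$.*

*Proof.* For $\kappa=\omega$ this is trivial. Let $\kappa>\omega$, $V=V_G$, and let $X,R\in V$ be as in the hypothesis of $\mathsf{DC}_\delta$. The set $R_0=R\cap(X^{<\delta}\times X)$, computed in $V$, is in $V$. Fix $\lambda$ with $X,R_0\in N_{<\lambda}$, and $\dot X\in\mathsf{HS}_{<\lambda}$ with $\dot X^G=X$.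

**Step 1: short sequences into $X$ are not lost.** We claim that every $s:\eta\to X$ in $M[G_{<\lambda}]$ with $\eta<\kappa$ lies in $N_{<\lambda}$. Descending sequences in $Q_{<\lambda}$ of length $<\kappa$ have lower bounds, because $\kappa$ is regular and each $\mu\in C$ is regular and greater than $\kappa$. So $M[G_{<\lambda}]$ has no new sequences of length $<\kappa$ of elements of $M$. In $M[G_{<\lambda}]\models\mathsf{ZFC}$ choose for each $\zeta<\eta$ a name $\dot s_\zeta\in\mathrm{dom}(\dot X)$ with value $s(\zeta)$. The sequence $(\dot s_\zeta)_{\zeta<\eta}$ is in $M$. In $M$ choose supports of size $<\kappa$ for the $\dot s_\zeta$. As $\kappa$ is regular, their union has size $<\kappa$, and it supports $\{(\emptyset,\mathrm{op}(\check\zeta,\dot s_\zeta)):\zeta<\eta\}\in\mathsf{HS}_{<\lambda}$, a name for $s$.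

**Step 2: building $f$.** In $M[G_{<\lambda}]$ fix a well-order of $X$, and define $f:\delta\to X$ recursively: $f(\eta)$ is the least $x$ with $(f{\restriction}\eta)\,R_0\,x$. Such $x$ exists, because $f{\restriction}\eta\in N_{<\lambda}\subseteq V$ by Step 1 and the hypothesis of $\mathsf{DC}_\delta$ holds in $V$. By Step 1 again, $f\in N_{<\lambda}\subseteq V$. $\square$

## 9. Flips along a $\mathbb P$-generic

From here on fix a $Q$-generic $G$ over $M$ and put $V=V_G$. Note that $V$ was built without reference to $\mathbb P$. Let $\mathbb P\in M$ be ${<}\kappa$-distributive in $M$, and let $g$ be $\mathbb P$-generic over $V$ with $g\notin V$. Transporting $\mathbb P$ by a bijection in $M$, we assume that its underlying set is an ordinal $\chi$; so $g\subseteq\chi$. Let $\dot g$ be the canonical name of the generic filter.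

**Step 1: the assumption to be refuted, compressed to two conditions.** Suppose, towards a contradiction, that $V=\{x\in V[g]:V[g]\models\varphi(x,a)\}$, where $a=\dot a^g$ and $\dot a\in V$ is a $\mathbb P$-name. By (4.4) and (4.2), applied to $U=V$, there is $d_0\in g$ with no atom below it such that $V\models\Psi(d_0,\dot a,\mathbb P)$. Let $\dot a=\dot\alpha^G$ with $\dot\alpha\in\mathsf{HS}$. By Truth there is $p_0\in G$ with
$$p_0\Vdash\Psi(\check d_0,\dot\alpha,\check{\mathbb P}).$$
Fix $\lambda\ge\chi$ with $p_0\in Q_{<\lambda}$ and $\dot\alpha\in\mathsf{HS}_{<\lambda}$. We now keep only $d_0,p_0,\dot\alpha,\lambda$ and look at other generics containing $d_0$ and $p_0$. All changes will happen at levels $\mu\ge\lambda$, above the parameter.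

**Step 2: flipping one condition.** For $p\in Q$ let
$$n(p)=\{\nu<\chi:\exists\mu\ge\lambda\ \exists\xi,i\ \ (\mu,\nu,\xi,i)\in\mathrm{dom}(p)\},$$
so $|n(p)|<\kappa$. Say that $e\in\mathbb P$ *decides* $p$ if for each $\nu\in n(p)$, $e\Vdash\check\nu\in\dot g$ or $e\Vdash\check\nu\notin\dot g$. In that case let $\tau_ep$ be obtained from $p$ by moving the entry at $(\mu,\nu,\xi,i)$ to $(\mu,\nu,\xi,1-i)$ whenever $\mu\ge\lambda$, $\nu<\chi$ and $e\Vdash\check\nu\in\dot g$; all other entries stay.

For example, let $p$ have a single entry, $s$ at $(\mu,\nu,\xi,0)$, with $\mu\ge\lambda$ and $\nu<\chi$. If $e\Vdash\check\nu\in\dot g$, then $\tau_ep$ has the single entry $s$ at $(\mu,\nu,\xi,1)$; if $e\Vdash\check\nu\notin\dot g$, then $\tau_ep=p$; otherwise $e$ does not decide $p$.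

These notions are definable in $M$. They satisfy:

1. $\{e:e\text{ decides }p\}$ is dense and open, being an intersection of $|n(p)|<\kappa$ dense open sets. This is where ${<}\kappa$-distributivity is used.
2. $n(\tau_ep)=n(p)$ and $\tau_e\tau_ep=p$. If $e$ decides $q$ and $q\le p$, then $n(p)\subseteq n(q)$, so $e$ decides $p$, and $\tau_eq\le\tau_ep$.
3. If $e'\le e$ and $e$ decides $p$, then $e'$ decides $p$ and $\tau_{e'}p=\tau_ep$.
4. $\tau_ep=p$ for $p\in Q_{<\lambda}$, since then $n(p)=\emptyset$.
5. For $\pi\in\mathcal G$: $n(\pi p)=n(p)$, so $e$ decides $p$ iff $e$ decides $\pi p$, and then $\pi\tau_ep=\tau_e\pi p$. Indeed $\pi$ preserves $\mu$ and $\nu$ and acts in the same way on the copies $i=0$ and $i=1$.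

**Step 3: flipping a generic.** Let $K\ni(d_0,p_0)$ be a filter on $\mathbb P\times Q$ meeting all dense subclasses definable over $M$ with parameters; there are countably many, so $K$ exists. Let $h,H$ be its projections. Then $K=h\times H$: if $(e,p),(e',p')\in K$, a common extension in $K$ lies below $(e,p')$, so $(e,p')\in K$.

For $p\in Q$ let $\tau_hp=\tau_ep$ for any $e\in h$ deciding $p$. Such $e$ exists by 1 and genericity, and the value does not depend on $e$, by 3 and directedness of $h$. Put
$$H'=\{p\in Q:\tau_hp\in H\}.$$
By 2, $\tau_h$ is an order-preserving involution of $Q$, so it is an automorphism of the partial order $Q$. Hence $H'$ is a filter, and $H=\{p:\tau_hp\in H'\}$. By 4,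
$$H'\cap Q_{<\lambda}=H\cap Q_{<\lambda}\ni p_0. \tag{9.1}$$

**Claim 9.2.** *$h\times H'$ also meets every dense subclass $D$ of $\mathbb P\times Q$ definable over $M$ with parameters. Consequently $H$ and $H'$ are $Q$-generic over $M$, and $h$ is $\mathbb P$-generic over $V_H$ and over $V_{H'}$.*

*Proof.* The point is that $H'$ depends on $h$, so its genericity jointly with $h$ needs an argument; flipping $D$ inside $\mathbb P\times Q$ provides it. We may take $D$ open, since a filter meeting the downward closure of $D$ meets $D$. We show that
$$D^*=\{(e,\tau_ep):(e,p)\in D,\ e\text{ decides }p\}$$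
is dense. Given $(e_0,q_0)$, choose $e_1\le e_0$ deciding $q_0$ and put $p_1=\tau_{e_1}q_0$. Choose $(e,p)\le(e_1,p_1)$ in $D$; by openness of $D$ and by 1 we may take $e$ to decide $p$. Then, by 2 and 3,
$$\tau_ep\le\tau_ep_1=\tau_{e_1}p_1=q_0 ,$$
so $(e,\tau_ep)\in D^*$ lies below $(e_0,q_0)$. As $D^*$ is definable over $M$, it meets $K$: there is $(e,p)\in D$ with $e\in h$, $e$ deciding $p$, and $\tau_hp=\tau_ep\in H$. So $p\in H'$ and $(e,p)\in(h\times H')\cap D$.

For the consequences: if $D\subseteq Q$ is a dense class, so is $\mathbb P\times D$; hence $H,H'$ are $Q$-generic. For every $\theta$ and every dense $D\subseteq\mathbb P\times Q_{<\theta}$ in $M$, the class $\{(e,p):(e,p{\restriction}\theta)\in D\}$ is dense. So $h\times H_{<\theta}$ is $\mathbb P\times Q_{<\theta}$-generic over $M$, and by the product lemma $h$ is $\mathbb P$-generic over $M[H_{<\theta}]$. Every dense subset of $\mathbb P$ in $V_H$ lies in some $M[H_{<\theta}]$. The same holds for $H'$. $\square$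

By Propositions 7.1 and 8.1, everything proved about $V_G$ holds for $V_H$ and $V_{H'}$; in particular both are ctm's of $\mathsf{ZF}$.

## 10. $V_H$ and $V_{H'}$: same extension, same sets of ordinals, different models

**Claim 10.1.** *$V_H[h]=V_{H'}[h]$.*

*Proof.* The purpose is to translate an $\mathsf{HS}$-name to be read with $H'$ into an $\mathsf{HS}$-name to be read with $H$ and then with $h$. For $Q$-names in $M$ define recursively
$$\dot x^\sharp=\{(\tau_ep,\ \mathrm{op}(\check e,\dot y^\sharp)):(p,\dot y)\in\dot x,\ e\in\mathbb P\text{ decides }p\}.$$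

*The translation respects symmetry.* By item 5 and induction, for $\pi\in\mathcal G$,
$$\pi(\dot x^\sharp)=\{(\tau_e\pi p,\ \mathrm{op}(\check e,(\pi\dot y)^\sharp)):(p,\dot y)\in\dot x,\ e\text{ decides }\pi p\}=(\pi\dot x)^\sharp .$$
So every support of $\dot x$ supports $\dot x^\sharp$, and by induction $\dot x\in\mathsf{HS}$ implies $\dot x^\sharp\in\mathsf{HS}$. Here it matters that flips and permutations commute.

*The translation is correct.* Let $\dot x\in\mathsf{HS}$. Then
$$(\dot x^\sharp)^H=\{(e,(\dot y^\sharp)^H):(p,\dot y)\in\dot x,\ e\text{ decides }p,\ \tau_ep\in H\}$$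
is in $V_H$ and is, by induction, a $\mathbb P$-name. We claim $((\dot x^\sharp)^H)^h=\dot x^{H'}$. For $e\in h$ deciding $p$ (such $e$ exist) we have $\tau_ep=\tau_hp$, and $\tau_hp\in H$ iff $p\in H'$. With the induction hypothesis,
$$((\dot x^\sharp)^H)^h=\{((\dot y^\sharp)^H)^h:(p,\dot y)\in\dot x,\ \exists e\in h\,(e\text{ decides }p,\ \tau_ep\in H)\}=\{\dot y^{H'}:(p,\dot y)\in\dot x,\ p\in H'\}=\dot x^{H'}.$$

So $V_{H'}\subseteq V_H[h]$. Now $V_H[h]$ is a transitive model of $\mathsf{ZF}$ containing $h$, by Claim 9.2 and Proposition 7.1; evaluating in it the $\mathbb P$-names from $V_{H'}$ gives $V_{H'}[h]\subseteq V_H[h]$. Since $H=\{p:\tau_hp\in H'\}$ and $h\times H'$ has the same genericity as $h\times H$, the roles of $H$ and $H'$ may be exchanged, and equality holds. $\square$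

**Consequence of the assumption.** Let $W=V_H[h]=V_{H'}[h]$. Since $p_0\in H\cap H'$ by (9.1), Truth gives
$$V_H\models\Psi(d_0,\dot\alpha^H,\mathbb P)\quad\text{and}\quad V_{H'}\models\Psi(d_0,\dot\alpha^{H'},\mathbb P).$$
As $\dot\alpha$ is a $Q_{<\lambda}$-name and $H_{<\lambda}=H'_{<\lambda}$, the two parameters are the same set $b=\dot\alpha^H=\dot\alpha^{H'}$. Since $d_0\in h$ and $h$ is generic over both models, (4.3) yields
$$V_H=\{x\in W:W\models\varphi(x,b^h)\}=V_{H'}. \tag{10.2}$$

**Claim 10.3.** *$V_H\ne V_{H'}$.*

*Proof.* As in Section 3, a model containing both versions of the pairs could compute $h$. Fix $\mu\in C$ with $\mu\ge\lambda\ge\chi$, and let $\dot x_{\nu,\xi,i}$ and $\dot A$ be the names of Example 5.2 for this $\mu$ and $\chi$. Let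
$$x^H_{\nu,\xi,i}=\bigcup\{p(\mu,\nu,\xi,i):p\in H,\ (\mu,\nu,\xi,i)\in\mathrm{dom}(p)\},$$
which is the value of $\dot x_{\nu,\xi,i}$. By genericity it is in ${}^\mu2$, since any entry can be lengthened past any $\beta<\mu$. The $x^H_{\nu,\xi,i}$ are distinct for distinct indices, since two entries can be lengthened to a common length and then given different next bits. As $\dot A\in\mathsf{HS}$,
$$A^H:=\dot A^H=\{(\nu,(x^H_{\nu,\xi,0},x^H_{\nu,\xi,1})):\nu<\chi,\ \xi<\kappa\}\in V_H ,$$
and similarly $A^{H'}:=\dot A^{H'}\in V_{H'}$.

If $e\in h$ decides $p$ and $\nu\in n(p)$, then $e\Vdash\check\nu\in\dot g$ iff $\nu\in h$. So, by definition of $H'$, $x^{H'}_{\nu,\xi,i}=x^H_{\nu,\xi,1-i}$ if $\nu\in h$, and $x^{H'}_{\nu,\xi,i}=x^H_{\nu,\xi,i}$ if $\nu\notin h$. For $\nu\notin h$ the fibers of $A^H$ and $A^{H'}$ at $\nu$ agree. For $\nu\in h$ the pair $(x^H_{\nu,0,0},x^H_{\nu,0,1})$ lies in the fiber of $A^H$. It does not lie in the fiber of $A^{H'}$, which is $\{(x^H_{\nu,\xi,1},x^H_{\nu,\xi,0}):\xi<\kappa\}$, since $x^H_{\nu,0,0}\ne x^H_{\nu,\xi,1}$ for all $\xi$. Hence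
$$h=\{\nu<\chi:A^H\text{ and }A^{H'}\text{ have different fibers at }\nu\}.$$
If $V_H=V_{H'}$, then $A^H$ and $A^{H'}$ are both in $V_H$, so $h\in V_H$. But $h\ni d_0$ is $\mathbb P$-generic over $V_H$ and $d_0$ has no atom below it, so $h\notin V_H$ by (4.1). Contradiction. $\square$

**Proof of Theorem B.** Claim 10.3 contradicts (10.2). So $V=V_G$ is not definable with parameters in $V[g]$. Here $\mathbb P$ and $g$ were arbitrary. By Section 5 and Propositions 7.1 and 8.1, $V$ is a ctm containing $M$, with the same ordinals, satisfying $\mathsf{ZF}$ and $\mathsf{DC}_\delta$ for all $\delta<\kappa$. $\blacksquare$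

**Remark 10.4.** *$V_H$ and $V_{H'}$ have the same sets of ordinals*, so Fact 2.1 indeed fails for models of $\mathsf{ZF}$. (This is not used in the proof, and it does not depend on the assumption being refuted: the construction of $h,H,H'$ uses only that $\lambda\ge\chi$, $p_0\in Q_{<\lambda}$ and $d_0$ has no atom below it.) Let $B\subseteq\gamma$ be in $V_H$, with $\gamma$ an ordinal, $B=\dot B^H$, and $\dot B\in\mathsf{HS}$ supported by $E$. Let $Q_E=\{p\in Q:\mathrm{supp}(p)\subseteq E\}$. By Lemma 6.2(ii) with $J=E$ (that is, with $0$ for $\lambda$ there), if $p\in H$ forces $\check\beta\in\dot B$, so does $p{\restriction}E\in H$. So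
$$B=\{\beta<\gamma:\exists p\in H\cap Q_E\ \ p\Vdash\check\beta\in\dot B\}.$$
By distributivity some single $e\in h$ decides $\check\nu\in\dot g$ for all of the fewer than $\kappa$ many $\nu<\chi$ occurring in $E$ at levels $\ge\lambda$. So for $p\in Q_E$ we have $p\in H$ iff $\tau_ep\in H'\cap Q_E$, and $p\mapsto\tau_ep$ on $Q_E$ is in $M$. The set $H'\cap Q_E$ is in $V_{H'}$, because its name $\{(p,\check p):p\in Q_E\}$ is supported by $E$. And $\{(p,\beta):p\in Q_E,\ \beta<\gamma,\ p\Vdash\check\beta\in\dot B\}$ is in $M$. So $B\in V_{H'}$. The other inclusion is symmetric.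

## 11. Cohen forcing over $\mathsf{ZF}$, and $\mathrm{Add}(\omega_1,1)$ over $\mathsf{ZF}+\mathsf{DC}$

**Proof of Theorem A.** Let $U$ be a ctm of $\mathsf{ZF}$. Then $M=L^U$ is a ctm of $\mathsf{ZFC}$. Let $V$ be given by Theorem B for this $M$ and $\kappa=\omega$. Take $\mathbb P=\mathrm{Add}(\omega,1)$, which is the same set in $M$ and in $V$; like every forcing it is ${<}\omega$-distributive. It has no atoms, so every $\mathbb P$-generic $g$ over $V$ satisfies $g\notin V$ by (4.1); such $g$ exist because $V$ is countable. By Theorem B, $V$ is not definable with parameters in $V[g]$. Finally, for $\mathcal S=(\mathbb P,\{\mathrm{id}\},\{\{\mathrm{id}\}\})\in V$ every name is hereditarily symmetric, so $V[g]_{\mathcal S}=V[g]$. $\blacksquare$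

So, assuming only that a ctm of $\mathsf{ZF}$ exists, the answer to the question of Section 1 is no. Larger $\kappa$ gives failures over models with some choice. For $\kappa$ regular in $M$, the forcing $\mathrm{Add}(\kappa,1)^M$ is ${<}\kappa$-distributive in $M$, because its descending sequences of length ${<}\kappa$ have lower bounds, and it has no atoms. So for every $\mathrm{Add}(\kappa,1)^M$-generic $g$ over the model $V$ of Theorem B we have $g\notin V$ by (4.1), and $V$ is not definable in $V[g]$, while $V\models\mathsf{DC}_\delta$ for all $\delta<\kappa$. With $\kappa=\omega_1^M$ and $\mathbb P=\mathrm{Add}(\omega_1,1)^M$, the model $V$ satisfies $\mathsf{DC}_\omega$, hence $\mathsf{DC}$: definability can also fail over models of $\mathsf{ZF}+\mathsf{DC}$.
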